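# The circular chromatic number of $G_{n,c/n}$ skips no interval

## 1. Circular colorings, odd cycles and sparse random graphs

All graphs are finite and simple. For a graph $G$ and $X\subseteq V(G)$, $G[X]$ is the subgraph induced by $X$ and $e(X)$ is its number of edges. For $F\subseteq E(G)$, $G-F$ is obtained by deleting the edges of $F$ and keeping all vertices.

**Definition (distance on a circle).** For $r\ge 2$ and $x\in\mathbb R$ let $|x|_r$ be the distance from $x$ to the nearest point of $r\mathbb Z$. It depends only on the class of $x$ in $\mathbb R/r\mathbb Z$, a circle of circumference $r$. *Example:* $|2|_{5/2}=\frac12$, because $2$ is at distance $\frac12$ from $\frac52$.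

**Definition (circular coloring).** A circular $r$-coloring of $G$ is a map $\varphi:V(G)\to\mathbb R/r\mathbb Z$ with $|\varphi(u)-\varphi(v)|_r\ge1$ for every edge $uv$. *Example:* the $5$-cycle $v_0v_1v_2v_3v_4$ has a circular $\frac52$-coloring $v_i\mapsto i \bmod \frac52$, with values $0,1,2,\frac12,\frac32$. Consecutive values differ by $1$ modulo $\frac52$, and the last edge is fine too, since $|\frac32-0|_{5/2}=1$.

**Definition (circular chromatic number).** $\chi_{\mathrm c}(G)$ is the infimum of the circumferences $r$ of circles $C$ for which open unit-length arcs of $C$ can be assigned to the vertices so that adjacent vertices get disjoint arcs. Two open unit arcs starting at $x$ and $y$ are disjoint exactly when $|x-y|_r\ge 1$, so recording starting points turns arc assignments into circular $r$-colorings. Two disjoint unit arcs need circumference at least $2$, so if $G$ has an edge then only $r\ge 2$ is possible. If $G$ has no edges, $\chi_{\mathrm c}(G)=1$. *Example:* $\chi_{\mathrm c}(K_2)=2$, with two antipodal points on a circle of circumference $2$.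

**Fact 1.** Let $G$ be a graph.

(a) If $G$ has an edge, the infimum is attained.
(b) $G$ has a circular $r$-coloring for every $r\ge\max(2,\chi_{\mathrm c}(G))$.
(c) If $H\subseteq G$ then $\chi_{\mathrm c}(H)\le\chi_{\mathrm c}(G)$.
(d) $\chi(G)-1<\chi_{\mathrm c}(G)\le\chi(G)$. In particular $\chi_{\mathrm c}(G)\le2$ if and only if $G$ is bipartite.

*Proof.* (a) Take circular $r_i$-colorings with $r_i\downarrow\chi_{\mathrm c}(G)$, written with representatives in $[0,r_i)$. On an edge, the difference of representatives has absolute value in $[1,r_i-1]$. Pass to a subsequence along which all the representatives converge; in the limit the absolute differences lie in $[1,\chi_{\mathrm c}(G)-1]$, which is what we need.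

(b) If $G$ has edges, start from $r_0=\chi_{\mathrm c}(G)$ and multiply a circular $r_0$-coloring by $r/r_0\ge1$. This maps $\mathbb R/r_0\mathbb Z$ to $\mathbb R/r\mathbb Z$ and multiplies circular distances by $r/r_0$. If $G$ has no edges there is nothing to check.

(c) Restrict the coloring.

(d) Graphs without edges have $\chi=\chi_{\mathrm c}=1$. Otherwise, a proper coloring with colors $0,\dots,\chi-1$ is a circular $\chi$-coloring, so $\chi_{\mathrm c}\le\chi$. Conversely take a circular $r$-coloring with $r=\chi_{\mathrm c}(G)$ and representatives in $[0,r)$, and color each vertex by the integer part of its representative. Vertices with the same integer part have representatives differing by less than $1$, so they are not adjacent. At most $\lceil r\rceil$ colors are used, so $\chi\le\lceil\chi_{\mathrm c}\rceil<\chi_{\mathrm c}+1$. $\square$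

**Definition (the parameter $\ell$).** Let $2\ell(G)+1$ be the length of a shortest odd cycle of $G$. If $G$ is bipartite, put $\ell(G)=\infty$ and $1/\ell(G)=0$. *Example:* $\ell(G)=1$ if and only if $G$ has a triangle; $\ell(C_7)=3$.

**Definition (homomorphism).** A homomorphism $G\to H$ is a map $V(G)\to V(H)$ that sends edges to edges. Composing it with a circular $r$-coloring of $H$ gives one of $G$. *Example:* $C_7\to C_5$: send the vertices of $C_7$, in order, to $0,1,0,1,2,3,4\in\mathbb Z_5$. Consecutive images are adjacent in $C_5$, and so are $4$ and $0$.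

**Fact 2.** $\chi_{\mathrm c}(C_{2\ell+1})=2+\frac1\ell$. Hence if $G$ has a homomorphism to $C_{2\ell+1}$ then $\chi_{\mathrm c}(G)\le2+\frac1\ell$; and every graph $G$ with an edge satisfies $\chi_{\mathrm c}(G)\ge2+\frac1{\ell(G)}$.

*Proof.* Let $r=2+\frac1\ell$, so $2\ell+1=\ell r$. The map $i\mapsto i\bmod r$ is therefore well defined on $\mathbb Z_{2\ell+1}$, and consecutive values differ by $1$; so it is a circular $r$-coloring. Conversely, let $C_{2\ell+1}$ have a circular $r$-coloring. Each consecutive difference has a representative in $[1,r-1]$, which we write as $\frac r2+e_i$ with $|e_i|\le\frac r2-1$. Going once around, $(2\ell+1)\frac r2+\sum e_i\in r\mathbb Z$, so $\sum e_i\in\frac r2+r\mathbb Z$ and $|\sum e_i|\ge\frac r2$. Thus $(2\ell+1)(\frac r2-1)\ge\frac r2$, which rearranges to $r\ge2+\frac1\ell$. The last two claims follow by composition and by Fact 1(c). $\square$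

**Definition (the random graph).** $G_{n,p}$ has $n$ vertices, and each pair is an edge independently with probability $p$. We take $p=\frac cn$ with $c$ constant (read as $\min(1,\frac cn)$ for the finitely many $n<c$), and $n\to\infty$. "Whp" means with probability $1-o(1)$. *Example:* the number of edges of $G_{n,c/n}$ is binomial with mean $\binom n2\frac cn\le\frac{cn}2$ and variance at most $\frac{cn}2$. If $c>0$, Chebyshev's inequality gives $e(G_{n,c/n})\le cn$ whp.

**Definition (coupling).** Give each pair $e$ an independent uniform variable $\xi_e\in[0,1]$, and let the edges of $G_{n,c/n}$ be the pairs with $\xi_e\le c/n$. All the graphs $G_{n,c/n}$ then live on one probability space and grow with $c$. *Example:* for $c<c'$ (and $n\ge c'$) each pair is, independently of the others, an edge of both graphs with probability $c/n$, an edge of the larger one only with probability $(c'-c)/n$, and a non-edge of both otherwise.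

We use these textbook facts.

* *Harris' inequality:* for independent edges, decreasing events $A_1,\dots,A_m$ satisfy $\Pr(\bigcap A_i)\ge\prod\Pr(A_i)$.
* *Poisson limit for short cycles:* for fixed $J$ and $c>0$, the numbers of cycles of lengths $3,\dots,J$ in $G_{n,c/n}$ converge jointly to independent Poisson variables with means $\frac{c^j}{2j}$.
* *Chernoff's bound:* a binomial variable with mean $\lambda$ is at most $\lambda/2$ with probability at most $e^{-\lambda/8}$.
* *Efron–Stein inequality:* if $f$ depends on independent variables, and $f^{(e)}$ is its value after the $e$-th variable is replaced by an independent copy, then $\mathrm{Var} f\le\frac12\sum_e\mathbb E(f-f^{(e)})^2$.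
* *Erdős–Rényi theorem:* for $c>1$ there is $\beta>0$ such that whp $G_{n,c/n}$ has a component with at least $\beta n$ vertices.

## 2. Is there an interval that $\chi_{\mathrm c}(G_{n,c/n})$ avoids for every $c$?

As $c$ increases, $\chi_{\mathrm c}(G_{n,c/n})$ grows from the value $1$ of the empty graph to arbitrarily large values. Does it pass through every interval on the way, or can it jump over one? The following conjecture is the problem we treat; its source is Alan Frieze and Wesley Pegden, "Between 2- and 3-colorability", arXiv:1404.4987 (2014).

**Conjecture.** There are no real numbers $2\le a<b$ with the property that for any value of $c$, $\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))\to0$.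

The conjecture is true:

**Theorem 1.** For all reals $2\le a<b$ there is $c>0$ with $\limsup_n\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))>0$.

Its engine is a deterministic statement that holds for all subgraphs of $G_{n,c_0/n}$ at once.

**Theorem A (robustness).** For all $c_0>0$, integers $k\ge1$ and $\varepsilon>0$ there is $\gamma=\gamma(c_0,k,\varepsilon)>0$ such that whp $G_{n,c_0/n}$ has the following property: every spanning subgraph $G$ of it and every $F\subseteq E(G)$ with $|F|\le\gamma n$ satisfy
$$\chi_{\mathrm c}(G)\le\max\Big\{\chi_{\mathrm c}(G-F),\ 2+\tfrac1{\ell(G)},\ 2+\tfrac1k\Big\}+\varepsilon.\tag{1}$$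

From Section 10 on we sharpen Theorem 1: a two-sided description of $\chi_{\mathrm c}(G_{n,c/n})$ up to $o(1)$, and an exact criterion for the intervals that can be hit with probability tending to $1$ (Theorem 2).

## 3. Small $c$ and the intervals containing some $2+\frac1\ell$

Let $0<c<1$ and fix $\ell\ge1$. We check by hand that
$$\liminf_n\Pr\big(\chi_{\mathrm c}(G_{n,c/n})=2+\tfrac1\ell\big)>0 .$$
Suppose $G$ has exactly one cycle, and that cycle has length $2\ell+1$. Map the cycle identically to $C_{2\ell+1}$. The rest of its component is attached as trees, so its vertices can be mapped one at a time, each to a neighbor of the image of an already mapped vertex. The other components are trees and map to an edge. So $G\to C_{2\ell+1}$, and Fact 2 gives $\chi_{\mathrm c}(G)=2+\frac1\ell$.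

How likely is this? Put $\lambda_j=\frac{c^j}{2j}$ and $\Lambda=\sum_{j\ge3}\lambda_j<\infty$. For $J\ge2\ell+1$, the Poisson limit says that the probability of exactly one cycle of length $2\ell+1$, and no other cycle of length at most $J$, tends to $\lambda_{2\ell+1}e^{-\sum_{3\le j\le J}\lambda_j}\ge\lambda_{2\ell+1}e^{-\Lambda}$. The expected number of cycles longer than $J$ is at most $\sum_{j>J}\frac{n^j}{2j}\big(\frac cn\big)^j=\sum_{j>J}\lambda_j$. Choosing $J$ so that this is at most $\frac12\lambda_{2\ell+1}e^{-\Lambda}$, we get a $\liminf$ of at least $\frac12\lambda_{2\ell+1}e^{-\Lambda}>0$.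

So every interval $(a,b)$ that contains some number $2+\frac1\ell$ is settled; for instance, all intervals $(2,b)$. This trick only produces the values $3,\frac52,\frac73,\dots$. It says nothing about $(2.6,2.9)$, or about $(a,b)$ with $a\ge3$.

## 4. Crossing an interval in boundedly many steps

For a general interval it is natural to argue by crossing. Choose $c^*$ with $\chi_{\mathrm c}(G_{n,c^*/n})\ge b$ whp (Lemma 5 below), and couple
$$G_0\subseteq G_1\subseteq\dots\subseteq G_N,\qquad G_i=G_{n,\,ic^*/(Nn)} .$$
Then $\chi_{\mathrm c}$ starts at $1$ and ends at $b$ or more. If no step raises a value $\le a$ to a value $\ge b$, then some $G_i$ lands in $(a,b)$, and one of the $N$ values $ic^*/N$ gets probability at least $1/N$. For this to contradict "the probability tends to $0$ for every fixed $c$", the number $N$ must not depend on $n$. So each step adds a *linear* number of edges, and we must show that a batch of $\gamma n$ edges, with $\gamma$ small but fixed, barely raises $\chi_{\mathrm c}$. There are two obstacles.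

**Short odd cycles.** A single edge can close a triangle and raise $\chi_{\mathrm c}$ from $2$ to $3$. This happens with probability bounded away from $0$, so it has to be visible in the statement: hence the term $2+\frac1{\ell(G)}$ in (1). It does not hurt Theorem 1: we only need positive probability, and with positive probability there are no short odd cycles at all.

**Crowded endpoints.** Consider first adding one edge $uv$ whose ends are at large distance in the rest of the graph. We can enlarge the circle slightly and then rotate the color of $u$ to any desired place, letting the rotation die out slowly along paths leaving $u$. The small slack on each edge absorbs the change, and nothing happens at $v$. The same works for a batch $F$ if the endpoints of $F$ are pairwise far apart, and here is where it stops: they are not. Let each pair be an old edge with probability $c/n$ and a batch edge with probability $q/n$. Count paths $u\,v\,y\,w\,x$ in which $uv,wx$ are batch edges, $vy,yw$ are old edges, and no batch edge touches $y$. Their expected number is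
$$\tfrac12\,n(n-1)(n-2)(n-3)(n-4)\Big(\frac qn\Big)^2\Big(\frac cn\Big)^2\Big(1-\frac qn\Big)^{n-3}\sim\tfrac12q^2c^2e^{-q}\,n ,$$
linear in $n$ however small $q$ is. For each of them, $v$ and $w$ are endpoints of the batch at distance at most $2$, even after the edges among the endpoints of the batch are deleted. Adding the edges one after another does not help either: a positive cost for each of $\gamma n$ edges adds up.

The way past this is to stop insisting on the set $S$ of endpoints. We enlarge $S$ by adding all short connections between its points, and connections between those, until we reach a set $U$ whose points are pairwise far apart *outside* $U$. Then we recolor all of $U$ at once, with a coloring of $G[U]$ that ignores the old one. Two things must be true: the enlargement stops while $U$ is still small, and small induced subgraphs have circular colorings near $2$, apart from their short odd cycles. Both follow from one property of $G_{n,c/n}$: small vertex sets span hardly more edges than vertices. Sections 5 to 7 provide the pieces.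

## 5. Rotating colors along long distances

**Lemma 1 (deformation).** Let $r\ge2$, $\eta>0$, $R=(1+\eta)r$ and $L\ge R/\eta$. Let $U\subseteq V(G)$ and $G'=G-E(G[U])$. Suppose $G'$ has a circular $r$-coloring $\varphi$, $G[U]$ has a circular $R$-coloring $\psi$, and distinct vertices of $U$ are at distance $\ge L$ in $G'$. Then $G$ has a circular $R$-coloring.

*Proof.* **Step 1: create slack.** We want every edge of $G'$ to have room to spare. Put $\varphi'=(1+\eta)\varphi$, a map to $\mathbb R/R\mathbb Z$. For $xy\in E(G')$ we have $|\varphi'(x)-\varphi'(y)|_R\ge1+\eta$, a slack of $\eta$.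

**Step 2: define the rotation.** We want a real function $s$ that turns $\varphi'$ into $\psi$ on $U$ and changes by at most $\eta$ along each edge of $G'$. For $u\in U$ let $t(u)\in[0,R)$ be the number with $\varphi'(u)+t(u)\equiv\psi(u)\pmod R$. With $d$ the distance in $G'$ (possibly $\infty$), let
$$s(x)=\max\Big(0,\ \max_{u\in U}\big(t(u)-\eta\,d(x,u)\big)\Big).$$

**Step 3: check the two properties of $s$.** For $xy\in E(G')$ the distances $d(x,u),d(y,u)$ are both infinite or differ by at most $1$. So each term of the maximum changes by at most $\eta$, and $|s(x)-s(y)|\le\eta$. On $U$ the terms do not interfere: if $u\neq u'$ are in $U$, then $t(u')-\eta\,d(u,u')\le R-\eta L\le0$, while the term of $u$ itself is $t(u)\ge0$. So $s(u)=t(u)$.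

**Step 4: combine.** The aim is to verify that $\theta=\varphi'+s\bmod R$ is a circular $R$-coloring of $G$. On an edge $xy$ of $G'$, $|\theta(x)-\theta(y)|_R\ge(1+\eta)-\eta=1$. On $U$, $\theta=\varphi'+t=\psi$, so the edges of $G[U]$ are fine. Every edge of $G$ is of one of these two kinds. $\square$

*Example.* Let $G=C_{2\ell+1}$ with $\ell\ge2$, and let $U=\{u,v\}$ for one edge $uv$. Then $G'$ is a path of length $2\ell$ with a circular $2$-coloring, and $G[U]=K_2$. With $r=2$ the lemma needs $2\ell\ge2(1+\eta)/\eta$, that is, $\eta\ge\frac1{\ell-1}$. It gives $\chi_{\mathrm c}(C_{2\ell+1})\le2+\frac2{\ell-1}$; the truth is $2+\frac1\ell$.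

## 6. Closing a small set under short outside connections

**Lemma 2 (closure).** Let $L\ge2$ be an integer and $S\subseteq V(G)$ nonempty. Suppose $e(X)<(1+\frac1{2L})|X|$ for all nonempty $X$ with $|X|\le2L|S|$. Then there is $U\supseteq S$ with $|U|\le2L|S|$ such that distinct vertices of $U$ are at distance $\ge L$ in $G-E(G[U])$.

*Example.* Let $L=3$, let $G$ be a path $u\,y\,w$, and let $S=\{u,w\}$. All the $X\subseteq V(G)$ satisfy the hypothesis, as paths have fewer edges than vertices. The set $S$ itself fails, since $u$ and $w$ are at distance $2$. Adding $y$ gives $U=V(G)$; deleting the edges inside $U$ leaves no edges, so all distances are infinite.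

*Proof.* **Step 1: the procedure.** We add short connections one at a time. Let $U_0=S$. If $U_i$ violates the distance condition, let $P$ be a shortest path in $G-E(G[U_i])$ among all paths joining two distinct vertices of $U_i$. Its interior vertices lie outside $U_i$, since otherwise a proper part of $P$ would be a shorter such path. Its length is less than $L$ by the violation, and at least $2$, because edges inside $U_i$ have been deleted. So the number $k_i$ of interior vertices satisfies $1\le k_i\le L-2$. Put $U_{i+1}=U_i\cup V(P)$.

**Step 2: bookkeeping.** We show that each round gains one more edge than vertices. We have $|U_{i+1}|=|U_i|+k_i$. The $k_i+1$ edges of $P$ lie in $G[U_{i+1}]$ but not in $G[U_i]$, so $e(U_{i+1})\ge e(U_i)+k_i+1$.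

**Step 3: termination.** We show that the procedure stops before $2|S|$ rounds are completed. Suppose $U_i$ with $i=2|S|$ is formed. Then $|U_i|\le|S|+2|S|(L-2)\le2L|S|$, and summing Step 2,
$$e(U_i)\ge(|U_i|-|S|)+2|S|=|U_i|+|S|\ge\Big(1+\frac1{2L}\Big)|U_i| ,$$
because $|S|\ge|U_i|/(2L)$. This contradicts the hypothesis for $X=U_i$. So the procedure stops at some $i<2|S|$, with $|U_i|\le2L|S|$ by the same count, and $U=U_i$ has the required property. $\square$

## 7. Sparse graphs map to odd cycles, and small sets are sparse

**Lemma 3.** Let $k\ge1$. If $e(X)<(1+\frac1{6k})|X|$ for all nonempty $X\subseteq V(H)$, and $H$ has no odd cycle of length $<2k+1$, then $H$ has a homomorphism to $C_{2k+1}$, so $\chi_{\mathrm c}(H)\le2+\frac1k$.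

*Proof.* **Step 1: walks in $C_{2k+1}$.** This step lets us extend maps over long paths. For all $x,y\in C_{2k+1}$ (possibly equal) and every $j\ge2k$, there is a walk of length exactly $j$ from $x$ to $y$. If $x\neq y$, the two paths between them have lengths adding up to $2k+1$, so the lengths have different parities and both are at most $2k$. Take the one with the parity of $j$, and pad it by going back and forth along an edge. If $x=y$, pad a walk of length $0$ when $j$ is even. When $j$ is odd, $j\ge2k+1$; go once around the cycle and pad.

**Step 2: a minimal counterexample has a vertex of degree at least $3$.** The hypotheses are inherited by induced subgraphs, so let $H$ be a counterexample with the fewest vertices. It is connected, since otherwise its components could be mapped separately. It has minimum degree at least $2$: a vertex of degree at most $1$ can be removed, the rest mapped by minimality, and the vertex mapped last (to a neighbor of the image of its neighbor, if it has one). It is not a cycle: an even cycle maps to an edge, and an odd cycle has length $m\ge2k+1$ and maps along a closed walk of length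 $m$ from Step 1. So the number $n_3$ of vertices of degree at least $3$ is positive.

**Step 3: threads are short.** We cut $H$ at the vertices of degree at least $3$. Start from any edge and continue through vertices of degree $2$ in both directions. As $H$ is connected and has a vertex of degree at least $3$, both directions end at such a vertex. So $E(H)$ decomposes into threads: paths, possibly closed up, whose interior vertices have degree $2$ and whose ends have degree at least $3$. Suppose a thread has $j\ge2k$ edges. As $2k\ge2$, it has an interior vertex. Delete the interior, map the rest to $C_{2k+1}$ by minimality, and extend along the thread by a walk of length exactly $j$ between the images of its ends. So $H$ maps to $C_{2k+1}$, a contradiction. Hence each thread has at most $2k-1$ edges and at most $2k-2$ interior vertices.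

**Step 4: count.** We contradict the sparsity of $H$. Each thread uses two of the incidences at vertices of degree at least $3$, so the number of threads is
$$t=\tfrac12\sum_{\deg v\ge3}\deg v\ge\tfrac32n_3 .$$
Let $I$ be the total number of interior vertices. Then $v(H)=n_3+I\le n_3+(2k-2)t\le2kt$, since $n_3\le2t$. Also $e(H)=I+t$. Hence
$$e(H)-v(H)=t-n_3\ge\tfrac t3\ge\frac{v(H)}{6k} ,$$
against the hypothesis for $X=V(H)$. The bound on $\chi_{\mathrm c}$ is Fact 2. $\square$

**Lemma 4.** For $c_0>0$ and $\eta\in(0,1)$ there is $\alpha=\alpha(c_0,\eta)>0$ such that whp in $G_{n,c_0/n}$ every nonempty $X$ with $|X|\le\alpha n$ has $e(X)<(1+\eta)|X|$.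

*Proof.* **Step 1: the expected number of violations of size $x$.** The purpose is one clean bound to sum. If $|X|=x$ violates, then $X$ spans at least $y=\lceil(1+\eta)x\rceil$ edges, and $y-x\ge\max(1,\eta x)$. Put $q_x=\frac{ec_0x}{2n}$. The expected number of pairs consisting of a set $X$ of size $x$ and a set of $y$ edges inside it is at most
$$\binom nx\binom{\binom x2}y\Big(\frac{c_0}n\Big)^y\le\Big(\frac{en}x\Big)^x\Big(\frac{ex^2}{2y}\cdot\frac{c_0}n\Big)^y\le\Big(\frac{en}x\Big)^xq_x^{\,y}=\Big(\frac{e^2c_0}2\Big)^xq_x^{\,y-x} .$$
The second inequality uses $y\ge x$; the equality uses $\frac{en}xq_x=\frac{e^2c_0}2$.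

**Step 2: sum over $x$.** We choose $\alpha$ so that the sum is $o(1)$. Let $A=\max(1,\frac{e^2c_0}2)$, and choose $\alpha>0$ with $\frac{ec_0\alpha}2\le1$ and $A\big(\frac{ec_0\alpha}2\big)^\eta\le\frac12$. For $x\le\alpha n$ we have $q_x\le\frac{ec_0\alpha}2\le1$. If $x\le\log\log n$, use $y-x\ge1$: the term is at most $A^xq_x$, and the sum of these terms is at most $\log\log n\cdot(\log n)^{\log A}\cdot\frac{ec_0\log\log n}{2n}=n^{-1+o(1)}$. If $\log\log n<x\le\alpha n$, use $y-x\ge\eta x$: the term is at most $(Aq_x^\eta)^x\le2^{-x}$, and these sum to $o(1)$. By Markov's inequality there is whp no violation. $\square$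

## 8. Deleting $\gamma n$ edges barely changes $\chi_{\mathrm c}$: proof of Theorem A

**Step 1: constants.** They are fixed so that each lemma applies in turn. Let
$$\alpha_1=\alpha(c_0,\tfrac16),\quad\Delta=\lceil2c_0/\alpha_1\rceil,\quad D=\Delta+3,\quad\eta=\min(1,\varepsilon/D),\quad L=\lceil2D/\eta\rceil,$$
$$\alpha_2=\alpha\big(c_0,\min(\tfrac1{6k},\tfrac1{2L})\big),\qquad\gamma=\frac{\alpha_2}{4L} .$$
Here $D$ will bound $\chi$, $\eta$ is the relative enlargement of the circle, $L$ is the distance that Lemma 1 then needs, and $\gamma$ keeps the closed set below size $\alpha_2n$. Whp $G_{n,c_0/n}$ has at most $c_0n$ edges and satisfies the conclusion of Lemma 4 for both choices of parameters. These properties pass to all spanning subgraphs. From now on nothing is random: fix a spanning subgraph $G$ of a graph with these properties.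

**Step 2: $\chi(G)\le D$.** We need an upper bound on $\chi_{\mathrm c}$ to convert the factor $1+\eta$ into an additive error. Let $W$ be the set of vertices of degree at least $\Delta$ in $G$. Since the degrees sum to at most $2c_0n$, $|W|\le2c_0n/\Delta\le\alpha_1n$. So every nonempty $X\subseteq W$ has $e(X)<(1+\frac16)|X|$, and Lemma 3 with $k=1$ (where the condition on odd cycles is empty) maps $G[W]$ to $C_3$, a proper $3$-coloring. The subgraph induced by the other vertices has maximum degree less than $\Delta$, so it is $\Delta$-colorable. With disjoint color sets, $\chi(G)\le\Delta+3=D$.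

**Step 3: close up the endpoints.** We find the set on which to recolor. If $F=\emptyset$, then (1) is trivial. Let $F\neq\emptyset$ with $|F|\le\gamma n$, and let $S$ be the set of endpoints of $F$. Then $|S|\le2\gamma n$ and $2L|S|\le4L\gamma n=\alpha_2n$. So Lemma 4 provides the hypothesis of Lemma 2, which gives $U\supseteq S$ with $|U|\le\alpha_2n$, such that distinct vertices of $U$ are at distance at least $L$ in $G'=G-E(G[U])$.

**Step 4: the two colorings.** We produce the inputs $\varphi,\psi$ of Lemma 1. Let $\ell'=\min(\ell(G),k)$ and
$$r=\max\Big\{\chi_{\mathrm c}(G-F),\,2+\frac1{\ell'}\Big\}=\max\Big\{\chi_{\mathrm c}(G-F),\,2+\frac1{\ell(G)},\,2+\frac1k\Big\} .$$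
By Step 2 and Fact 1, $\chi_{\mathrm c}(G-F)\le\chi(G)\le D$; also $2+\frac1{\ell'}\le3\le D$. So $2\le r\le D$.

Both ends of every edge of $F$ lie in $U$, so $F\subseteq E(G[U])$ and $G'\subseteq G-F$. Hence $G'$ has a circular $r$-coloring $\varphi$.

The graph $G[U]$ has no odd cycle shorter than $2\ell'+1$, since $G$ has none shorter than $2\ell(G)+1$. As $|U|\le\alpha_2n$, its nonempty vertex sets $X$ satisfy $e(X)<(1+\frac1{6k})|X|\le(1+\frac1{6\ell'})|X|$. By Lemma 3, applied with $\ell'$ in place of $k$, $\chi_{\mathrm c}(G[U])\le2+\frac1{\ell'}\le r\le(1+\eta)r$. So $G[U]$ has a circular $(1+\eta)r$-coloring $\psi$.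

**Step 5: glue.** Lemma 1 needs $L\ge(1+\eta)r/\eta$. This holds, since $\eta\le1$ and $r\le D$ give $(1+\eta)r/\eta\le2D/\eta\le L$. Hence $\chi_{\mathrm c}(G)\le(1+\eta)r\le r+\eta D\le r+\varepsilon$, which is (1). $\square$

## 9. Proof of Theorem 1

Two estimates remain: the probability that there are no short odd cycles is bounded below, and $\chi_{\mathrm c}$ becomes large.

**Lemma 5.** (i) For $0\le c\le c_0$ and $n\ge2c_0$,
$$\Pr(\ell(G_{n,c/n})\ge k)\ge p_0(c_0,k):=\exp\Big(-\sum_{j=3}^{2k-1}\frac{c_0^j}j\Big)>0 .$$
(ii) For every integer $t\ge2$, whp $\chi_{\mathrm c}(G_{n,2t^2/n})>t$.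

*Proof.* (i) The aim is that no odd cycle of length $j\le2k-1$ is present. For each potential cycle its absence is a decreasing event, of probability $1-(c/n)^j$. There are at most $\frac{n^j}{2j}$ potential cycles of length $j$. By Harris' inequality the probability in question is at least $\prod_j\big(1-(c/n)^j\big)^{n^j/(2j)}$ over odd $3\le j\le2k-1$. Since $n\ge2c_0$, $(c/n)^j\le\frac12$. On $[0,\frac12]$ we have $1-x\ge e^{-2x}$: the concave function $\ln(1-x)$ equals $-2x$ at $0$ and exceeds it at $\frac12$, as $-\ln2>-1$. So the product is at least $\exp(-\sum_jc^j/j)\ge p_0(c_0,k)$; including the even $j$ in the sum only makes $p_0$ smaller.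

(ii) The aim is that there is no large independent set. Let $s=\lceil n/t\rceil$ and $c=2t^2$. The expected number of independent sets of size $s$ is at most
$$2^n\Big(1-\frac cn\Big)^{s(s-1)/2}\le2^n\exp\Big(-\frac{t^2}n\,s(s-1)\Big)\le2^n\exp\Big(-\frac{t^2}n\Big(\frac{n^2}{t^2}-\frac nt\Big)\Big)=2^ne^{-n+t}\to0 .$$
So whp every independent set has fewer than $n/t$ vertices. Then $\chi>t$, so $\chi\ge t+1$, and by Fact 1(d) $\chi_{\mathrm c}>\chi-1\ge t$. $\square$

*Proof of Theorem 1.* **Step 1: constants, and a chain of boundedly many graphs.** This sets up the crossing of Section 4. Let $\varepsilon=(b-a)/3$, and let $k\ge1/\varepsilon$ be an integer. By Lemma 5(ii) choose $c^*$ with $\chi_{\mathrm c}(G_{n,c^*/n})\ge b$ whp. Let $\gamma=\gamma(c^*,k,\varepsilon)$ from Theorem A, let $N$ be an integer with $c^*/N\le\gamma$, and put $\lambda_i=ic^*/N$ for $0\le i\le N$. In the coupling, let $G_i=\{e:\xi_e\le\lambda_i/n\}$, distributed as $G_{n,\lambda_i/n}$. Then $G_0\subseteq\dots\subseteq G_N$, and $G_0$ is almost surely empty. The number of edges of $G_i$ not in $G_{i-1}$ is binomial with mean at most $\binom n2\frac\gamma n\le\frac{\gamma n}2$.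 By Chebyshev's inequality, and because $N$ does not depend on $n$, whp it is at most $\gamma n$ for all $i\le N$.

**Step 2: a good event of positive probability.** We collect what the crossing needs. With probability at least $p_0(c^*,k)-o(1)$ all of the following hold: the edge bounds of Step 1, the property of Theorem A for $G_N$, $\chi_{\mathrm c}(G_N)\ge b$, and $\ell(G_N)\ge k$. The first three hold whp, and the last has probability at least $p_0(c^*,k)$. As $G_i\subseteq G_N$, also $\ell(G_i)\ge k$ for all $i$.

**Step 3: the crossing.** We show that on this event some $\chi_{\mathrm c}(G_i)$ lies in $(a,b)$. Theorem A, applied to the spanning subgraph $G_i$ of $G_N$ with $F=E(G_i)\setminus E(G_{i-1})$, gives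
$$\chi_{\mathrm c}(G_i)\le\max\Big\{\chi_{\mathrm c}(G_{i-1}),\,2+\frac1k\Big\}+\varepsilon\qquad(1\le i\le N).$$
Let $i$ be least with $\chi_{\mathrm c}(G_i)>a$. It exists since $\chi_{\mathrm c}(G_N)\ge b$, and $i\ge1$ since $\chi_{\mathrm c}(G_0)=1$. Now $\chi_{\mathrm c}(G_{i-1})\le a$ and $2+\frac1k\le a+\varepsilon$, so $a<\chi_{\mathrm c}(G_i)\le a+2\varepsilon<b$.

**Step 4: pigeonhole.** We return to fixed values of $c$. By Steps 2 and 3,
$$\sum_{i=1}^N\Pr\big(\chi_{\mathrm c}(G_{n,\lambda_i/n})\in(a,b)\big)\ge p_0(c^*,k)-o(1) .$$
As $N$ and the $\lambda_i$ do not depend on $n$, for some $i\ge1$ the $\limsup$ of the $i$-th term is at least $p_0(c^*,k)/N>0$. $\square$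

## 10. A deterministic center for $\chi_{\mathrm c}(G_{n,c/n})$

Theorem A says that $\chi_{\mathrm c}$ hardly notices $o(n)$ edges. So we may replace "$\chi_{\mathrm c}(G)\le r$" by "$G$ is within $o(n)$ edges of a graph with $\chi_{\mathrm c}\le r$", and the distance to such graphs is a well concentrated quantity.

**Definition (edge distance).** For $r\ge2$ let $Y_r(G)=\min\{|F|:\chi_{\mathrm c}(G-F)\le r\}$. *Example:* $Y_r(C_5)=1$ for $2\le r<\frac52$ and $Y_r(C_5)=0$ for $r\ge\frac52$. Also $Y_2(K_4)=2$, because a bipartite subgraph of $K_4$ has at most $4$ of its $6$ edges.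

The number $Y_r$ is non-increasing in $r$. It is monotone under adding edges: if $G\subseteq G^+$ and $F$ works for $G^+$, then $F\cap E(G)$ works for $G$. And $\chi_{\mathrm c}(G)\le r$ if and only if $Y_r(G)=0$.

**Definition (the center).** Let
$$m_n(c)=\inf\{r\ge2:\ \mathbb E\,Y_r(G_{n,c/n})\le n^{3/4}\}\in[2,\infty) .$$
The set is nonempty because $Y_r=0$ for $r\ge\max(2,n)$; so $m_n(c)\le\max(2,n)$. *Example:* $m_n(0)=2$. If $c<1$, then $m_n(c)=2$ for large $n$: deleting one edge from each odd cycle makes $G$ bipartite, so $\mathbb EY_2\le\sum_{j\ge3}\frac{n^j}{2j}\big(\frac cn\big)^j=\sum_{j\ge3}\frac{c^j}{2j}<\infty$.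

By the coupling, $\mathbb EY_r(G_{n,c/n})$ is non-decreasing in $c$, so $m_n(c)$ is non-decreasing in $c$. The exponent $\frac34$ is chosen between $\frac12$, the order of the fluctuations of $Y_r$, and $1$, the order that Theorem A tolerates.

**Theorem 2.**

1. (Concentration.) For all $c,\varepsilon>0$, whp $\big|\chi_{\mathrm c}(G)-\max\{m_n(c),2+\frac1{\ell(G)}\}\big|\le\varepsilon$ for $G=G_{n,c/n}$.
2. (Equicontinuity.) For all $c_0,\varepsilon>0$ there are $\delta>0$ and $n_0$ such that $m_n(c)\le m_n(c')\le m_n(c)+\varepsilon$ whenever $n\ge n_0$, $0\le c\le c'\le c_0$, $c'-c\le\delta$.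
3. (Range.) $m_n(c)\to2$ if $c\le1$; $\liminf_nm_n(c)>2$ if $c>1$; $\sup_nm_n(c)<\infty$ for each $c$; and for each $b$ there is $c$ with $m_n(c)\ge b$ for all large $n$.
4. (Hitting intervals.) Let $2\le a<b$. There are a finite set $C\subset(0,\infty)$ and $p>0$ with $\liminf_n\max_{c\in C}\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))\ge p$. Moreover $\limsup_n\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))\ge p$ for all $c$ in some nonempty open interval. If $b>3$ one may take $p=1$.
5. (Dichotomy.) If $b\le3$ then $\sup_{c>0}\limsup_n\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))<1$. So $p=1$ is possible in part 4 if and only if $b>3$.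

The theorem does not assert that $m_n(c)$ converges as $n\to\infty$ for fixed $c$.

## 11. Variance of the edge distance; concentration and equicontinuity

**Step 1: two tail bounds.** We turn the definition of $m_n$ into statements about $\chi_{\mathrm c}$. Adding an edge to $G$ does not decrease $Y_r$, and increases it by at most $1$, as the new edge can be deleted as well. So resampling one pair changes $Y_r$ by at most $1$. It changes the status of the pair with probability at most $2p$, where $p\le\frac cn$. By the Efron–Stein inequality,
$$\mathrm{Var}\,Y_r(G_{n,c/n})\le\frac12\binom n2\cdot\frac{2c}n\le\frac{cn}2 .$$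
If $2\le r<m_n(c)$, then $\mathbb EY_r>n^{3/4}$, and Chebyshev's inequality gives
$$\Pr(\chi_{\mathrm c}(G_{n,c/n})\le r)=\Pr(Y_r=0)\le\frac{cn/2}{n^{3/2}}=\frac c{2\sqrt n} .\tag{2}$$
If $r>m_n(c)$, some $r'<r$ has $\mathbb EY_{r'}\le n^{3/4}$, so $\mathbb EY_r\le n^{3/4}$. By Markov's inequality, for $\gamma'>0$,
$$\Pr(Y_r>\gamma'n)\le\frac{n^{-1/4}}{\gamma'} .\tag{3}$$

**Step 2: part 1, lower bound.** We show $\chi_{\mathrm c}(G)\ge\max\{m_n(c),2+\frac1{\ell(G)}\}-\varepsilon$ whp. Whp $G$ has an edge, so by Fact 2 $\chi_{\mathrm c}(G)\ge2+\frac1{\ell(G)}\ge2$. If $m_n(c)-\varepsilon<2$, then $\chi_{\mathrm c}(G)\ge2>m_n(c)-\varepsilon$. If $m_n(c)-\varepsilon\ge2$, then (2) with $r=m_n(c)-\varepsilon$ gives $\chi_{\mathrm c}(G)>m_n(c)-\varepsilon$ with probability at least $1-\frac c{2\sqrt n}$.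

**Step 3: part 1, upper bound.** Here robustness enters. Let $r=m_n(c)+\frac\varepsilon2$, let $k\ge2/\varepsilon$ be an integer, and let $\gamma=\gamma(c,k,\frac\varepsilon2)$ from Theorem A. This $\gamma$ does not depend on $n$, although $r$ does. By (3) whp there is $F$ with $|F|\le\gamma n$ and $\chi_{\mathrm c}(G-F)\le r$. By Theorem A, whp
$$\chi_{\mathrm c}(G)\le\max\Big\{m_n(c)+\frac\varepsilon2,\ 2+\frac1{\ell(G)},\ 2+\frac\varepsilon2\Big\}+\frac\varepsilon2\le\max\Big\{m_n(c),\,2+\frac1{\ell(G)}\Big\}+\varepsilon ,$$
using $2\le m_n(c)$. This proves part 1.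

**Step 4: part 2.** We show that a small increase of $c$ cannot move the center far, since with positive probability it moves $\chi_{\mathrm c}$ only a little. Monotonicity of $m_n$ is known. Let $k\ge4/\varepsilon$ be an integer, $\gamma=\gamma(c_0,k,\frac\varepsilon4)$ and $\delta=\frac\gamma2$. Couple $G_1=G_{n,c/n}\subseteq G_2=G_{n,c'/n}\subseteq G_{n,c_0/n}$. All errors $o(1)$ below are uniform in $c,c'$.

The number of edges of $G_2$ not in $G_1$ is binomial with mean at most $\frac{\delta n}2=\frac{\gamma n}4$. By Chebyshev's inequality it exceeds $\frac{\gamma n}2$ with probability at most $\frac4{\gamma n}$. By (3) with $r=m_n(c)+\frac\varepsilon4$ and $\gamma'=\frac\gamma2$, $Y_r(G_1)\le\frac{\gamma n}2$ except with probability $\frac2\gamma n^{-1/4}$. So whp we can delete at most $\gamma n$ edges from $G_2$ (first those not in $G_1$, then an optimal set for $G_1$) and get a graph with $\chi_{\mathrm c}\le r$. By Theorem A for $G_{n,c_0/n}$ and its spanning subgraph $G_2$, together with $\Pr(\ell(G_2)\ge k)\ge p_0(c_0,k)$ from Lemma 5(i), with probability at least $p_0(c_0,k)-o(1)$,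
$$\chi_{\mathrm c}(G_2)\le\max\Big\{m_n(c)+\frac\varepsilon4,\ 2+\frac\varepsilon4\Big\}+\frac\varepsilon4=m_n(c)+\frac\varepsilon2 .$$
If $m_n(c')>m_n(c)+\frac\varepsilon2$, then (2), applied to $G_2$ with $r=m_n(c)+\frac\varepsilon2$, bounds this probability by $\frac{c_0}{2\sqrt n}$. For $n\ge n_0$, with $n_0$ depending only on $c_0$ and $\varepsilon$, that is impossible. So $m_n(c')\le m_n(c)+\frac\varepsilon2\le m_n(c)+\varepsilon$. This proves part 2.

## 12. The range of $m_n$: the threshold $c=1$ and growth

This section proves part 3.

**Step 1: $c\le1$.** We show $m_n(c)\to2$. For $c<1$ this was the example in Section 10: $\mathbb EY_2$ is bounded, so it is at most $n^{3/4}$ for large $n$ and $m_n(c)=2$. For $c=1$ let $\varepsilon>0$ and take $\delta<1$ from part 2 for $c_0=1$. For large $n$, $m_n(1)\le m_n(1-\delta)+\varepsilon=2+\varepsilon$.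

**Step 2: boundedness.** We show $\sup_nm_n(c)<\infty$. For $c=0$ it is clear. For $c>0$ apply part 2 with $c_0=c$ and $\varepsilon=1$: moving from $0$ to $c$ in $\lceil c/\delta\rceil$ steps of length at most $\delta$ gives $m_n(c)\le2+\lceil c/\delta\rceil$ for $n\ge n_0$. For the finitely many $n<n_0$ use $m_n(c)\le\max(2,n)$.

**Step 3: growth.** We find $c$ with $m_n(c)\ge b$ for all large $n$; we may assume $b\ge3$. By Lemma 5(ii) choose $c$ with $\chi_{\mathrm c}(G_{n,c/n})\ge b+1$ whp. By part 1 with $\varepsilon=\frac12$, and since $2+\frac1{\ell(G)}\le3$, whp $\chi_{\mathrm c}\le\max\{m_n(c),3\}+\frac12$. For large $n$ both events occur together with positive probability, so the deterministic inequality $\max\{m_n(c),3\}\ge b+\frac12$ holds. As $b+\frac12>3$, $m_n(c)\ge b+\frac12$.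

**Step 4: for $c>1$, $Y_2$ is linear whp.** This is the first half of $\liminf_nm_n(c)>2$. Fix $1<c_0<c$ and couple $G_1=G_{n,c_0/n}\subseteq G_2=G_{n,c/n}$. By the Erdős–Rényi theorem there is $\beta>0$ such that whp $G_1$ has a component $K$ with at least $\beta n$ vertices; also $e(G_1)\le c_0n$ whp. Condition on a $G_1$ with both properties, write $K$ also for the vertex set of the component, and let $T$ be a spanning tree of $K$. The constant $\gamma\le\frac12$ is chosen below.

*Few candidates.* If deleting at most $\gamma n$ edges makes $G_2$ bipartite, then restricting a proper $2$-coloring of what remains gives $\sigma:K\to\{0,1\}$ with at most $\gamma n$ monochromatic edges in $G_2[K]$, hence at most $\gamma n$ monochromatic edges in $T$. Since $T$ is a spanning tree, $\sigma$ is determined by its value at a root and by the set of monochromatic edges of $T$. So there are at most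
$$2\sum_{i\le\gamma n}\binom ni\le2e^{H(\gamma)n},\qquad H(\gamma)=-\gamma\ln\gamma-(1-\gamma)\ln(1-\gamma),$$
candidates $\sigma$. The inequality holds because, for $i\le\gamma n$ and $\gamma\le\frac12$, $\gamma^{\gamma n}(1-\gamma)^{(1-\gamma)n}\le\gamma^i(1-\gamma)^{n-i}$, and $\sum_i\binom ni\gamma^i(1-\gamma)^{n-i}=1$. Note $H(\gamma)\to0$ as $\gamma\to0$.

*Each candidate is unlikely.* Fix $\sigma$ with color classes of sizes $u+v=|K|$. The number of monochromatic pairs is
$$\binom u2+\binom v2=\frac{u^2+v^2-|K|}2\ge\frac{|K|(|K|-2)}4\ge\frac{\beta^2n^2}5$$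
for large $n$. At most $c_0n$ of them are edges of $G_1$, so at least $\frac{\beta^2n^2}6$ lie outside $G_1$ for large $n$. Given $G_1$, each of these is an edge of $G_2$ independently, with probability $\frac{(c-c_0)/n}{1-c_0/n}\ge\frac{c-c_0}n$. With $\kappa=\frac{\beta^2(c-c_0)}6$, the expected number present is at least $\kappa n$. By Chernoff's bound at most $\frac{\kappa n}2$ are present with probability at most $e^{-\kappa n/8}$.

*Union bound.* Choose $\gamma\le\min(\frac12,\frac\kappa4)$ with $H(\gamma)<\frac\kappa8$. The probability that some candidate has at most $\gamma n$ monochromatic edges in $G_2[K]$ is at most $2e^{(H(\gamma)-\kappa/8)n}\to0$. So whp $Y_2(G_{n,c/n})>\gamma n$.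

**Step 5: from $Y_2$ to $Y_r$ with $r$ slightly above $2$.** We compare the two by a random cut of the circle. Let $H$ have a circular $r$-coloring. Cut the circle at a uniformly random pair of antipodal points, and put each vertex of $H$ in one of two classes according to the half circle of its color. Let an edge have ends at circular distance $d\in[1,\frac r2]$. The shorter arc between the ends, of length $d$, contains a cut point with probability $\frac d{r/2}=\frac{2d}r$, and in that case, almost surely, the other cut point lies on the other arc and the ends are separated. So each edge is separated with probability at least $\frac2r$, the expected number of unseparated edges is at most $\frac{r-2}re(H)$, and deleting the unseparated edges for a suitable cut makes $H$ bipartite. Applying this to $H=G-F$ with $F$ optimal for $Y_r(G)$,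
$$Y_2(G)\le Y_r(G)+\frac{r-2}r\,e(G) .$$
Whp $e(G_{n,c/n})\le cn$. Choose $r>2$, independent of $n$, with $\frac{r-2}rc\le\frac\gamma2$. By Step 4, whp $Y_r\ge\frac{\gamma n}2$. So for large $n$, $\mathbb EY_r>n^{3/4}$, and the same holds for all smaller $r'\in[2,r]$, as $Y_{r'}\ge Y_r$. Hence $m_n(c)\ge r>2$ for all large $n$, which completes part 3.

## 13. Which intervals are hit, and with what probability

**Step 1: place the center in the middle of $(a,b)$ (part 4).** We find, for each large $n$, a value $c(n)$ from a fixed finite set around which $m_n$ is well inside $(a,b)$. If $b>3$, replace $a$ by $\max(a,3)$; this only shrinks the interval. Let $w=\frac{b-a}8$ and $\mu=a+4w$. By part 3 choose $c_0>0$ with $m_n(c_0)\ge b$ for large $n$. Let $\delta$ be as in part 2 for $(c_0+1,w)$ in place of $(c_0,\varepsilon)$. Decreasing it, assume $\delta\le1$ and $c_0/\delta\in\mathbb N$. Let $C=\{i\delta:1\le i\le c_0/\delta\}$.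

For large $n$, $m_n(0)=2<\mu<m_n(c_0)$, so there is a least $c(n)\in C$ with $m_n(c(n))\ge\mu$. The point $c(n)-\delta\in C\cup\{0\}$ has $m_n(c(n)-\delta)<\mu$. By part 2, $m_n(c(n))\in[\mu,\mu+w]$. Now let $c'>0$ with $|c'-c(n)|\le\delta$; then $c'\le c_0+1$. If $c'\ge c(n)$, part 2 gives $m_n(c')\in[\mu,\mu+2w]$. If $c'<c(n)$, it gives $m_n(c')\in[\mu-w,\mu+w]$. In all cases
$$m_n(c')\in[a+3w,\,a+6w] .\tag{4}$$

**Step 2: from the center to $\chi_{\mathrm c}$.** We bound from below the probability that the term $2+\frac1{\ell(G)}$ does not exceed the center, for $G=G_{n,c'/n}$ and $c'$ as in (4). If $b>3$, then $a\ge3$ and $m_n(c')>3\ge2+\frac1{\ell(G)}$ always; put $p=1$. If $b\le3$, let $k\ge\frac1{3w}$ be an integer. By Lemma 5(i), with probability at least $p:=p_0(c_0+1,k)>0$ we have $\ell(G)\ge k$, and then $2+\frac1{\ell(G)}\le2+3w\le a+3w\le m_n(c')$. In either case the maximum in part 1 equals $m_n(c')$ with probability at least $p$. By part 1 with $\varepsilon=w$,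
$$\chi_{\mathrm c}(G_{n,c'/n})\in[a+2w,\,a+7w]\subset(a,b)\quad\text{with probability at least }p-o(1).$$

**Step 3: fixed sets of $c$.** We remove the dependence of $c(n)$ on $n$. Take $c'=c(n)\in C$: as $C$ is finite, the error $o(1)$ from part 1 is uniform over $C$, and $\liminf_n\max_{c\in C}\Pr(\chi_{\mathrm c}(G_{n,c/n})\in(a,b))\ge p$. For the second claim, some $\bar c\in C$ equals $c(n)$ for infinitely many $n$. Fix any $c'\in(\bar c-\delta,\bar c+\delta)\cap(0,\infty)$, a nonempty open interval. For those infinitely many $n$, (4) holds for $c'$, so Step 2 gives probability at least $p-o(1)$ along them, and $\limsup_n\Pr(\chi_{\mathrm c}(G_{n,c'/n})\in(a,b))\ge p$. This proves part 4.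

**Step 4: part 5.** We show that below $3$ the probability stays away from $1$, since either triangles or bipartiteness gets in the way. Let $b\le3$. If $\chi_{\mathrm c}(G)\in(a,b)$, then $G$ has no triangle, because a triangle forces $\chi_{\mathrm c}\ge3\ge b$; and $G$ is not bipartite, because $\chi_{\mathrm c}(G)>2$.

If $c\ge\frac12$, the Poisson limit for the number of triangles gives $\Pr(\text{no triangle})\to e^{-c^3/6}\le e^{-1/48}$. If $0<c<\frac12$,
$$\Pr(G\text{ not bipartite})\le\sum_{j\ge3}\frac{c^j}{2j}\le\frac16\sum_{j\ge3}2^{-j}=\frac1{24}<e^{-1/48} .$$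
So the supremum over $c$ of the $\limsup$ is at most $e^{-1/48}<1$. In particular neither claim of part 4 can hold with $p=1$ when $b\le3$: for a finite set $C$, the $\limsup$ of the maximum over $C$ is also at most $e^{-1/48}$. Together with part 4, $p=1$ is possible if and only if $b>3$. $\square$
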